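\title{Non-measurable sums with a prescribed null summand: an independence result}

\begin{abstract}
We show that, if ZFC is consistent, it neither proves nor refutes the statement that for every nonempty null set $A\subseteq\mathbb R$ there is a set $B\subseteq\mathbb R$ with $A+B$ Lebesgue non-measurable. The statement holds when $\operatorname{cov}(\mathcal N)=\mathfrak c$, in particular under the Continuum Hypothesis or Martin's Axiom. It fails after at least $\aleph_2$ Cohen reals are added to a model of the Continuum Hypothesis: there the sum of the set of Liouville numbers with an arbitrary set is null or conull. In ZFC alone, such a $B$ exists whenever $A$ has cardinality less than $\mathfrak c$ or packing dimension less than $1$.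
\end{abstract}

\section{Introduction}

For $A,B\subseteq\mathbb R$ let $A+B=\{a+b: a\in A,\ b\in B\}$, and call a set \emph{null} if it has Lebesgue measure zero. The following question was posed by Sergei Akbarov and is sometimes called the Akbarov Problem; it is stated as an open problem in \cite{Kostana}.

\begin{quote}
\emph{Let $A\subseteq\mathbb R$ be a nonempty null set. Is there a set $B\subseteq\mathbb R$ such that $A+B$ is Lebesgue non-measurable?}
\end{quote}

The sum $A+B=\bigcup_{b\in B}(A+b)$ is a union of translates of $A$, and $B$ selects the translates. Some hypothesis on $A$ is needed: if $A$ is empty, so is every sum, and if the complement of $A$ is null, every sum is empty or has null complement. If $A=\{a\}$, any non-measurable $B$ works. For a general nonempty null set $A$, a countable $B$ gives a null sum and $B=\mathbb R$ gives the whole line. One would guess that, enlarging $B$ one point at a time, one can stop between these extremes, and under the Continuum Hypothesis (CH) this is right, because every stage of a recursion of length $\omega_1$ has produced only a null set. The reason for doubt is that a null set can be large for addition. Cantor's ternary set $C$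 satisfies $C+C=[0,2]$, since every ternary digit $0,1,2$ is a sum of two digits from $\{0,1\}$, so that $\frac12C+\frac12C=[0,1]$. A more extreme example is the set $\mathbb L$ of \emph{Liouville numbers}: the irrational $x$ such that for every $m\ge1$ there are integers $p$ and $q\ge2$ with $|x-p/q|<q^{-m}$. It is a null dense $G_\delta$ set (Lemma~\ref{lem:liouville}), and $\mathbb L+\mathbb L=\mathbb R$, because for every $x$ the dense $G_\delta$ sets $\mathbb L$ and $x-\mathbb L$ intersect. For such a set the sums may jump from null to almost everything, and this does happen in a model of set theory.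

Throughout, $\lambda$ is Lebesgue measure, \emph{nonnull} means of positive outer measure, and \emph{conull} means having null complement. We write $\mathfrak c=2^{\aleph_0}$, and $\mathcal N$, $\mathcal M$ for the ideals of null and of meager sets. For $\mathcal J\in\{\mathcal N,\mathcal M\}$, $\operatorname{cov}(\mathcal J)$ is the least number of sets from $\mathcal J$ that cover $\mathbb R$. Then $\aleph_1\le\operatorname{cov}(\mathcal J)\le\mathfrak c$, so CH gives $\operatorname{cov}(\mathcal J)=\mathfrak c$; Martin's Axiom (MA) also implies $\operatorname{cov}(\mathcal N)=\mathfrak c$.

\begin{theorem}\label{thm:independence}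
If ZFC is consistent, then the statement ``for every nonempty null $A\subseteq\mathbb R$ there is $B\subseteq\mathbb R$ with $A+B$ non-measurable'' is neither provable nor refutable in ZFC. It holds if $\operatorname{cov}(\mathcal N)=\mathfrak c$, in particular under CH or MA. It fails in the model obtained by adding at least $\aleph_2$ Cohen reals to a model of CH, where $\mathbb L+B$ is null or conull for every $B\subseteq\mathbb R$.
\end{theorem}

Both halves come from more precise results. Say that $Y\subseteq\mathbb R$ is \emph{splitting} if both $Y$ and $\mathbb R\setminus Y$ meet every closed set of positive measure. Then $Y\cap T$ is non-measurable for every measurable $T$ with $\lambda(T)>0$: otherwise one of $Y\cap T$ and $T\setminus Y$ is measurable of positive measure and contains a closed set of positive measure. The positive results rest on the following condition on $A$, which says that a recursion of length $\mathfrak c$ never runs out of room.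
\begin{itemize}
\item[(C)] No closed set of positive measure is covered by fewer than $\mathfrak c$ translates of $A$.
\end{itemize}

\begin{theorem}\label{thm:positive}
Let $A\subseteq\mathbb R$ be nonempty. In each of the cases (i)--(iv), $A$ satisfies (C) and there is $B\subseteq\mathbb R$ such that $A+B$ is splitting.
\begin{itemize}
\item[(i)] $A$ is null and $\operatorname{cov}(\mathcal N)=\mathfrak c$.
\item[(ii)] $|A|<\mathfrak c$.
\item[(iii)] $A\subseteq\bigcup_{j\in\omega}A_j$, where for each $j$ there is $k_j\ge1$ such that
\[D_j=\{(t+a_1,\dots,t+a_{k_j}): t\in\mathbb R,\ a_1,\dots,a_{k_j}\in A_j\}\]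
is null in $\mathbb R^{k_j}$. This holds if $A$ is a countable union of bounded sets of upper box dimension less than $1$, for instance if $A$ has packing dimension less than $1$, as Cantor's ternary set does.
\item[(iv)] $A$ is contained in a countable union of closed null sets and $\operatorname{cov}(\mathcal M)=\mathfrak c$.
\end{itemize}
Moreover:
\begin{itemize}
\item[(v)] If $B$ is nonnull, $|B|<\operatorname{cov}(\mathcal N)$ and $A$ is nonempty and null, then $A+B$ is non-measurable.
\end{itemize}
\end{theorem}

Cases (ii) and (iii) use no hypothesis beyond ZFC. For the negative side, let $\operatorname{Fn}(I,\omega)$ be the set of finite partial functions from $I$ to $\omega$, ordered by reverse inclusion; forcing with $\operatorname{Fn}(\kappa\times\omega,\omega)$ adds $\kappa$ Cohen reals.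

\begin{theorem}\label{thm:cohen}
Let $V$ be a model of $\mathrm{ZFC}+\mathrm{CH}$, let $\kappa\ge\aleph_2$ be a cardinal of $V$, and let $G$ be $\operatorname{Fn}(\kappa\times\omega,\omega)$-generic over $V$. The following hold in $V[G]$.
\begin{itemize}
\item[(a)] If $A$ is a $G_\delta$ set with $A+\mathbb Q=A$, then $A+B$ is null or conull for every $B\subseteq\mathbb R$; in particular it is Lebesgue measurable.
\item[(b)] Assume also that $\kappa^{\omega}=\kappa$ in $V$. Then $\mathfrak c=\kappa$, and if $A\neq\emptyset$ is contained in a countable union of closed null sets, there is $B$ such that $A+B$ is splitting.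
\end{itemize}
\end{theorem}

Sections~\ref{sec:recursion} and \ref{sec:criteria} prove Theorem~\ref{thm:positive}. Section~\ref{sec:invariant} isolates the part of Theorem~\ref{thm:cohen}(a) that needs no forcing, Section~\ref{sec:forcing} recalls the facts on Cohen extensions that we use, and Section~\ref{sec:cohen} proves Theorem~\ref{thm:cohen}. Section~\ref{sec:independence} derives Theorem~\ref{thm:independence}.

\section{Building a splitting sum from condition (C)}\label{sec:recursion}

To make $A+B$ splitting we must put, for every closed $F$ of positive measure, one point of $F$ into $A+B$ and keep one point $x$ of $F$ out of it. The difficulty is that a new element $b$ of $B$ brings in the whole translate $A+b$, which must miss every point $x$ already promised to the complement. Since $x\notin A+b$ is equivalent to $b\notin x-A$, the choice of $b$, like the choice of $x$, amounts to avoiding the translates of $A$ or $-A$ met so far.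

\begin{lemma}\label{lem:recursion}
If $A\ne\emptyset$ satisfies (C), there is $B\subseteq\mathbb R$ such that $A+B$ is splitting.
\end{lemma}

\begin{proof}
A closed set is determined by the rational intervals that it misses, so the closed sets of positive measure can be listed as $F_\alpha$, $\alpha<\mathfrak c$. Fix $a_0\in A$ and choose recursively
\[b_\alpha\in(F_\alpha-a_0)\setminus\bigcup_{\beta<\alpha}(x_\beta-A),\qquad x_\alpha\in F_\alpha\setminus\bigcup_{\beta\le\alpha}(A+b_\beta).\]
If $b_\alpha$ could not be chosen, then, changing signs, the closed set $a_0-F_\alpha$ of positive measure would be covered by the fewer than $\mathfrak c$ translates $A-x_\beta$, $\beta<\alpha$, contrary to (C). The point $x_\alpha$ exists directly by (C). Let $B=\{b_\alpha:\alpha<\mathfrak c\}$. For all $\alpha,\beta$ we have $x_\alpha\notin A+b_\beta$: for $\beta\le\alpha$ by the choice of $x_\alpha$, and for $\beta>\alpha$ because $b_\beta\notin x_\alpha-A$. So $F_\alpha$ contains the point $a_0+b_\alpha$ of $A+B$ and the point $x_\alpha$ outside $A+B$.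
\end{proof}

Condition (C) speaks of covering a set of positive measure, while $\operatorname{cov}(\mathcal N)$ and $\operatorname{cov}(\mathcal M)$ speak of covering the line. Two elementary devices pass from one to the other. The first, rational translation, is also the engine of the negative result.

\begin{lemma}\label{lem:zeroone}
If $E\subseteq\mathbb R$ is measurable and $\lambda(E)>0$, then $E+\mathbb Q$ is conull.
\end{lemma}

\begin{proof}
The set $Z=\mathbb R\setminus(E+\mathbb Q)$ is measurable. Suppose $\lambda(Z)>0$ and take measurable $E_0\subseteq E$ and $Z_0\subseteq Z$ of finite positive measure. The function $g(t)=\lambda((E_0+t)\cap Z_0)$ is continuous, since $|g(t)-g(s)|\le\lambda((E_0+t)\triangle(E_0+s))$ and translation is continuous in $L^1$. By Fubini's theorem $\int g=\lambda(E_0)\lambda(Z_0)>0$. Hence $g$ is positive on an interval, and so at a rational $t$. Then $E+t$ meets $Z$, which is absurd.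
\end{proof}

\begin{corollary}\label{cor:cover}
A closed set of positive measure is not covered by fewer than $\operatorname{cov}(\mathcal N)$ null sets.
\end{corollary}

\begin{proof}
If $F$ were covered by such a family $\mathcal T$, then $\mathbb R$ would be covered by the null set $\mathbb R\setminus(F+\mathbb Q)$ and the null sets $N+t$ with $N\in\mathcal T$, $t\in\mathbb Q$. These are at most $|\mathcal T|+\aleph_0<\operatorname{cov}(\mathcal N)$ sets.
\end{proof}

The second device collapses the gaps of a closed set.

\begin{lemma}\label{lem:collapse}
Let $F$ be closed with $\lambda(F)>0$. There are a compact $F_0\subseteq F$ and a Lipschitz map $\varphi:\mathbb R\to[0,1]$ with $\varphi[F_0]=[0,1]$. For every $k\ge1$, the map $\varphi^k(y_1,\dots,y_k)=(\varphi(y_1),\dots,\varphi(y_k))$ sends null subsets of $\mathbb R^k$ to null sets.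
\end{lemma}

\begin{proof}
Let $F_0=F\cap[-m,m]$ with $\lambda(F_0)>0$, and put $\varphi(y)=\lambda(F_0\cap(-\infty,y])/\lambda(F_0)$. This map is Lipschitz with constant $L=1/\lambda(F_0)$, and $\varphi(\min F_0)=0$, $\varphi(\max F_0)=1$. Given $v\in[0,1]$, take $y\in[\min F_0,\max F_0]$ with $\varphi(y)=v$ and let $y'$ be the largest point of $F_0$ with $y'\le y$. Then $(y',y]$ misses $F_0$, so $\varphi(y')=v$. Finally, a null set is covered by cubes of arbitrarily small total volume, and $\varphi^k$ maps a cube of side $\varepsilon$ into a cube of side $L\varepsilon$.
\end{proof}

\section{Sets that satisfy condition (C)}\label{sec:criteria}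

We prove Theorem~\ref{thm:positive}. In cases (i)--(iv) it suffices, by Lemma~\ref{lem:recursion}, to verify (C). Let $F$ be closed with $\lambda(F)>0$, and let $F_0$ and $\varphi$ be as in Lemma~\ref{lem:collapse}.

\begin{proof}[Proof of (i)]
Translates of $A$ are null, so (C) is Corollary~\ref{cor:cover} with $\operatorname{cov}(\mathcal N)=\mathfrak c$.
\end{proof}

\begin{proof}[Proof of (ii)]
A union of $\mu<\mathfrak c$ translates of $A$ has at most $\mu+|A|+\aleph_0<\mathfrak c$ points, while $|F|=\mathfrak c$ because $\varphi$ maps $F_0$ onto $[0,1]$.
\end{proof}

\begin{proof}[Proof of (iv)]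
Let $A\subseteq\bigcup_jK_j$ with $K_j$ closed and null, and suppose that $F$ is covered by the translates $A+t$, $t\in\Theta$, with $|\Theta|<\mathfrak c$. Each set $(K_j+t)\cap F_0$ is compact and null, so its image under $\varphi$ is compact and null, hence nowhere dense. These images cover $[0,1]$, and their integer translates cover $\mathbb R$ by at most $|\Theta|+\aleph_0<\mathfrak c$ nowhere dense sets. This contradicts $\operatorname{cov}(\mathcal M)=\mathfrak c$.
\end{proof}

\begin{proof}[Proof of (v)]
The set $A+B$ contains a translate of $B$, so it is nonnull. It is the union of the fewer than $\operatorname{cov}(\mathcal N)$ null sets $A+b$, so by Corollary~\ref{cor:cover} it contains no closed set of positive measure. A measurable nonnull set contains one.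
\end{proof}

Case (iii) has to do without a hypothesis on covering numbers, and the only counting argument available in ZFC is the one in (ii). To use it we look for a set $P\subseteq F$ of cardinality $\mathfrak c$ that meets every translate of $A$ in a countable set. Now $k_j$ points lie in a common translate of $A_j$ exactly when they form a tuple in $D_j$, so we need a large set all of whose tuples avoid given null sets. This is what Mycielski's theorem provides.

\begin{theorem}[Mycielski \cite{Mycielski}]\label{thm:mycielski}
Let $N_j\subseteq[0,1]^{k_j}$ be null for $j\in\omega$. There is a perfect set $P'\subseteq[0,1]$ such that, for every $j$, no $k_j$-tuple of distinct points of $P'$ belongs to $N_j$.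
\end{theorem}

\begin{example}\label{ex:cantor}
Let $A=C$ be the ternary set and let $D$ be the set in (iii) for a given $k$. The value $k=2$ does not work: since $C=1-C$, we have $C-C=C+C-1=[-1,1]$, so $D$ is the strip $|y_1-y_2|\le1$. The value $k=3$ works. Cover $[-m,m]$ by $2m\cdot3^n$ intervals and $C$ by $2^n$ intervals, all of length $3^{-n}$. A choice of one interval for $t$ and one for each of $a_1,a_2,a_3$ confines $(t+a_1,t+a_2,t+a_3)$ to a cube of side $2\cdot3^{-n}$. So the part of $D$ with $|t|\le m$ has outer measure at most $2m\cdot3^n\cdot8^n\cdot8\cdot27^{-n}=16m(8/9)^n$, which tends to $0$.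
\end{example}

For a bounded nonempty set $E$ let $M_E(\varepsilon)$ be the least number of intervals of length $\varepsilon$ that cover $E$. The \emph{upper box dimension} of $E$ is $\limsup_{\varepsilon\to0}\log M_E(\varepsilon)/\log(1/\varepsilon)$. For $C$ it is at most $\log2/\log3$. We use \emph{packing dimension} through its standard characterization: the packing dimension of $A$ is the infimum, over all covers of $A$ by countably many bounded sets, of the supremum of their upper box dimensions.

\begin{proof}[Proof of (iii)]
By Lemma~\ref{lem:collapse} the sets $N_j=\varphi^{k_j}[D_j]$ are null. Let $P'$ be given by Theorem~\ref{thm:mycielski}, choose $\psi:P'\to F_0$ with $\varphi(\psi(v))=v$ for all $v$, and put $P=\psi[P']$. Then $\varphi$ maps $P$ bijectively onto $P'$, so $|P|=\mathfrak c$. If distinct points $y_1,\dots,y_{k_j}$ of $P$ lay in a translate of $A_j$, then $(y_1,\dots,y_{k_j})\in D_j$, and $(\varphi(y_1),\dots,\varphi(y_{k_j}))$ would be a tuple of distinct points of $P'$ in $N_j$. So a translate of $A_j$ contains fewer than $k_j$ points of $P$, and a translate of $A$ contains countably many. Hence $\mu<\mathfrak c$ translates of $A$ cover at most $\mu+\aleph_0<\mathfrak c$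 points of $P$, and they do not cover $F$.

Now let $A_j$ be bounded, of upper box dimension less than $s<1$, and let $k=k_j>1/(1-s)$. For small $\varepsilon$, the set $A_j$ is covered by at most $\varepsilon^{-s}$ intervals of length $\varepsilon$, and $[-m,m]$ by at most $2m/\varepsilon+1$. As in Example~\ref{ex:cantor}, the part of $D_j$ with $|t|\le m$ is covered by cubes of side $2\varepsilon$ and total volume at most
\[(2m/\varepsilon+1)\,\varepsilon^{-ks}(2\varepsilon)^k=2^k(2m+\varepsilon)\,\varepsilon^{k(1-s)-1},\]
which tends to $0$ with $\varepsilon$. So $D_j$ is a countable union of null sets. If $A$ has packing dimension less than $1$, it is covered by countably many such $A_j$; its intersections with them are bounded sets of upper box dimension less than $1$ with union $A$.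
\end{proof}

\section{Sets invariant under rational translation}\label{sec:invariant}

A counterexample has to fail (C), so in view of Theorem~\ref{thm:positive} one looks for it among null sets that are large for category.

\begin{lemma}\label{lem:liouville}
The set $\mathbb L$ is a dense $G_\delta$, it is null and even of Hausdorff dimension $0$, and $\mathbb L+\mathbb Q=\mathbb L$.
\end{lemma}

\begin{proof}
Let $U_m$ be the union of the intervals $(p/q-q^{-m},p/q+q^{-m})$ over all integers $p$ and $q\ge2$. It is open and contains $\mathbb Q$. So $\mathbb L=\bigcap_mU_m\setminus\mathbb Q$ is a countable intersection of dense open sets, which is dense by the Baire category theorem.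

Let $x\in\mathbb L$, let $u,v$ be integers with $v\ge1$, and let $m\ge1$. Take $n\ge m+m\log_2v$ and $p$, $q\ge2$ with $|x-p/q|<q^{-n}$. Then $q^{n-m}\ge2^{n-m}\ge v^m$, so
\[\Bigl|x+\frac uv-\frac{pv+uq}{qv}\Bigr|<q^{-n}\le(qv)^{-m}.\]
As $x+u/v$ is irrational, it lies in $\mathbb L$.

A set has Hausdorff dimension $0$ if for all $s,\eta>0$ it has a countable cover by intervals $I_i$ with $\sum_i\lambda(I_i)^s<\eta$; the case $s=1$ says that it is null. This property passes to countable unions, and $\mathbb L=(\mathbb L\cap[0,1])+\mathbb Z$, so it suffices to treat $\mathbb L\cap[0,1]$. The intervals of $U_m$ that meet $[0,1]$ have $0\le p\le q$. For $ms\ge3$ the sum of the $s$-th powers of their lengths is at most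
\[\sum_{q\ge2}(q+1)(2q^{-m})^s\le2^{s+1}\sum_{q\ge2}q^{1-ms}\le2^{s+1}\,2^{3-ms}\sum_{q\ge2}q^{-2},\]
which tends to $0$ as $m\to\infty$.
\end{proof}

Let $A$ be a nonempty $G_\delta$ set with $A+\mathbb Q=A$. Then $A$ is dense, hence comeager, so it is not contained in a countable union of closed null sets, which are nowhere dense: the two parts of Theorem~\ref{thm:cohen} concern disjoint classes. Every sum $A+B$ is again invariant under rational translation, so by Lemma~\ref{lem:zeroone} it is measurable if and only if it is null or conull. If $B$ is nonmeager, it meets the comeager set $x-A$ for every $x$, and $A+B=\mathbb R$. The real issue is a meager $B$, and the following observation is the mechanism of the proof.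

\begin{proposition}\label{prop:toy}
Let $A+\mathbb Q=A$, let $B\subseteq\mathbb R$, and let $\mathcal P$ be a countable family of measurable sets of positive measure such that for every $b\in B$ some $P\in\mathcal P$ is disjoint from $A+b$. Then $A+B$ is null.
\end{proposition}

\begin{proof}
If $P$ is disjoint from $A+b$, then $P+t$ is disjoint from $A+b+t=A+b$ for every rational $t$. So $A+B\subseteq\bigcup_{P\in\mathcal P}\bigl(\mathbb R\setminus(P+\mathbb Q)\bigr)$, which is null by Lemma~\ref{lem:zeroone}.
\end{proof}

In the simplest case the complement of $A+B$ contains a closed set $P$ of positive measure, and $\mathcal P=\{P\}$. To prove Theorem~\ref{thm:cohen}(a) we must reach the same conclusion knowing only that the complement is nonnull, when it may contain no such $P$. In the Cohen model a single well-chosen point $x\notin A+B$ is enough. Seen from a smaller model $W$ that does not contain it, $x$ is spread out over countably many closed sets $P_q$, the sets of values that the forcing conditions $q$ leave open for $x$. These sets play the role of $\mathcal P$, but only inside $W$ and only for $b\in W$. Three things are therefore needed: the $P_q$ must have positive measure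 (Lemma~\ref{lem:nstar}), they must inherit from $x$ the avoidance of $A+b$ (Lemma~\ref{lem:shadow}), and $W$ must see that $A+B$ is nonnull (Lemma~\ref{lem:reflection}).

\section{Cohen extensions and codes}\label{sec:forcing}

As usual we argue as if $V$ were a countable transitive model of ZFC; such arguments translate into relative consistency proofs. A filter $G$ on a poset $\mathbb P\in V$ is \emph{generic} over $V$ if it meets every dense subset of $\mathbb P$ that belongs to $V$, and $V[G]$ consists of the values $\tau^G$ of the names $\tau\in V$. We use three basic facts. The forcing relation $p\Vdash\theta$ is definable in $V$. A statement holds in $V[G]$ if and only if some $p\in G$ forces it. If $p\Vdash\exists y\,\theta(y)$, then $p\Vdash\theta(\dot y)$ for some name $\dot y$ (the maximal principle).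

Fix $V$, $\kappa$ and $G$ as in Theorem~\ref{thm:cohen}. For $S\subseteq\kappa$ with $S\in V$ let $\mathbb P_S=\operatorname{Fn}(S\times\omega,\omega)$ and $G_S=G\cap\mathbb P_S$. The \emph{support} of a condition $p$ is the finite set of $\xi$ with $(\xi,k)\in\operatorname{dom}p$ for some $k$. For $\xi<\kappa$ let $c_\xi:\omega\to\omega$ be given by $c_\xi(k)=(\bigcup G)(\xi,k)$. Real numbers, sets of rational intervals and sequences of such sets are identified with subsets of $\omega$ through fixed enumerations of the rationals and of the rational intervals.

\begin{itemize}
\item[(F1)] \emph{Chain condition.} All antichains of $\mathbb P_\kappa$ are countable. Hence $V$, $V[G_S]$ and $V[G]$ have the same cardinals, and every subset of $\kappa$ in $V[G]$ of size at most $\mu$ is contained in a set $S\in V$, $S\subseteq\kappa$, of size at most $\mu+\aleph_0$. For the last claim, let $p\in G$ force that $\dot f:\mu\to\kappa$, where the range of $\dot f^G$ is the given set. For each $i<\mu$ only countably many $\eta$ satisfy $q\Vdash\dot f(i)=\eta$ for some $q\le p$, since different $\eta$ need incompatible $q$; let $S$ collect these $\eta$.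
\item[(F2)] \emph{Product lemma.} For $S,T\in V$, the filter $G_{T\setminus S}$ is $\mathbb P_{T\setminus S}$-generic over $V[G_S]$, and $V[G_{S\cup T}]=V[G_S][G_{T\setminus S}]$. In particular, if $\xi\notin S$, every dense $\mathcal D\subseteq\operatorname{Fn}(\omega,\omega)$ in $V[G_S]$ has an element contained in $c_\xi$.
\item[(F3)] \emph{Nice names.} A nice $\mathbb P_S$-name has the form $\sigma=\bigcup_n\{\check n\}\times\mathcal A_n$ with each $\mathcal A_n$ an antichain of $\mathbb P_S$. For every $\mathbb P_S$-name $\tau$ there is a nice $\mathbb P_S$-name $\sigma$ that is forced to equal $\tau$ if $\tau\subseteq\omega$. By (F1), the union $T$ of the supports of all conditions in $\sigma$, called the support of $\sigma$, is countable. Then $\sigma^G=\sigma^{G_T}\in V[G_T]$, and $\sigma$ is a nice $\mathbb P_{S'}$-name for every $S'\supseteq T$. So every subset of $\omega$ in $V[G]$ lies in $V[G_T]$ for some countable $T\in V$.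
\item[(F4)] \emph{Counting.} For infinite $S$, a nice $\mathbb P_S$-name is given by a sequence of countable subsets of $\mathbb P_S$, so there are at most $|S|^{\aleph_0}$ of them, computed in $V$. If $|S|\le\aleph_1$, this number is at most $\aleph_1^{\aleph_0}=(2^{\aleph_0})^{\aleph_0}=\aleph_1$ by CH.
\end{itemize}

A closed set of a model $W$ is in general not closed in a larger model, which has more reals, so we handle closed and null sets through recipes that can be read in every model. A \emph{closed code} is a set $\mathcal I$ of rational open intervals; it codes $F_{\mathcal I}=\mathbb R\setminus\bigcup\mathcal I$, computed in the model under discussion. A \emph{null code} is a sequence $r=(r_k)_{k\in\omega}$ of sets of rational open intervals with $\lambda(\bigcup r_k)\le2^{-k}$; it codes the null set $N_r=\bigcap_k\bigcup r_k$. In any model, every closed set has a code and every null set is contained in some $N_r$, by outer regularity. Let $W\subseteq W'$ be transitive models of ZFC.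

\begin{itemize}
\item[(A1)] For $y,\mathcal I,r\in W$, the statements ``$y\in F_{\mathcal I}$'', ``$y\in N_r$'' and ``$r$ is a null code'' have the same truth value in $W$ and in $W'$. The first two quantify only over rational intervals. The third says that every finite union of intervals from $r_k$ has measure at most $2^{-k}$.
\item[(A2)] Let $(O_j)_{j\in\omega}$ be a fixed list of all finite unions of rational open intervals. Call $j$ \emph{good for} $(\mathcal I,m,k)$ if $\lambda(O_j)<2^{-k}$ and $[-m,m]\subseteq O_j\cup I_1\cup\dots\cup I_l$ for some $I_1,\dots,I_l\in\mathcal I$. The inclusion depends only on the order of finitely many rational endpoints, so goodness means the same in $W$ and in $W'$, and it implies $F_{\mathcal I}\cap[-m,m]\subseteq O_j$ in both. In any model, $F_{\mathcal I}$ is null if and only if for all $m,k$ some $j$ is good for $(\mathcal I,m,k)$. One direction is the inclusion just noted. Conversely, if $F_{\mathcal I}$ is null, cover it by rational open intervals of total length less than $2^{-k}$; these and the members of $\mathcal I$ cover $[-m,m]$, and a finite subcover gives a good $j$. So the phrase ``a closed null set coded in $W$'' does not depend on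 the model in which it is read.
\item[(A3)] For $b,\mathcal I\in W$, let $\mathcal I^b\in W$ be the set of rational open intervals contained in $b+J$ for some $J\in\mathcal I$. An open interval is the union of its rational open subintervals, so $F_{\mathcal I^b}=b+F_{\mathcal I}$ in $W$ and in $W'$.
\end{itemize}

\section{Sums in the Cohen model}\label{sec:cohen}

\subsection{One Cohen real covers the closed null sets of a submodel}

A model $W$ codes uncountably many closed null sets, and a point $x$ outside the null set below avoids all of them at once. The function $c_\xi$ guesses, for each $k$, an open set of measure less than $2^{-k}$; by genericity it guesses a cover of each compact null set of $W$ infinitely often.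

\begin{lemma}\label{lem:nstar}
Let $S\in V$ with $S\subsetneq\kappa$, and let $W=V[G_S]$. In $V[G]$ there is a null set $N^*$ that contains every closed null set coded in $W$.
\end{lemma}

\begin{proof}
Fix $\xi\in\kappa\setminus S$ and let $c=c_\xi$. Put $H_k=O_{c(k)}$ if $\lambda(O_{c(k)})<2^{-k}$ and $H_k=\emptyset$ otherwise, and let $N^*=\bigcap_l\bigcup_{k\ge l}H_k$. Then $\lambda(N^*)\le\sum_{k\ge l}2^{-k}$ for every $l$, so $N^*$ is null.

Let $\mathcal I\in W$ code a null set and let $m,l\in\omega$. The set $\mathcal D$ of all $s\in\operatorname{Fn}(\omega,\omega)$ such that $s(k)$ is good for $(\mathcal I,m,k)$ for some $k\in\operatorname{dom}s$ with $k\ge l$ belongs to $W$. It is dense: given $s$, take $k\ge l$ outside $\operatorname{dom}s$, take $j$ good for $(\mathcal I,m,k)$ by (A2), and extend $s$ by $k\mapsto j$. By (F2) there is $k\ge l$ with $c(k)$ good for $(\mathcal I,m,k)$, and then $F_{\mathcal I}\cap[-m,m]\subseteq H_k$ in $V[G]$. As $l$ and $m$ were arbitrary, $F_{\mathcal I}\subseteq N^*$.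
\end{proof}

Compactness is what reduces the guessing to countably many possibilities $O_j$. This lemma alone gives the positive half of Theorem~\ref{thm:cohen}.

\begin{proof}[Proof of Theorem~\ref{thm:cohen}(b)]
For $\xi\ne\eta$ the conditions $p$ with $p(\xi,k)\neq p(\eta,k)$ for some $k$ are dense, so the $c_\xi$ are distinct and $\mathfrak c\ge\kappa$. By (F3) and (F4), $\mathfrak c\le(\kappa^{\omega})^V=\kappa$.

Let $A\subseteq\bigcup_jK_j$ with $K_j$ closed and null. By Lemma~\ref{lem:recursion} it suffices to verify (C). Let $\Theta\subseteq\mathbb R$ with $|\Theta|=\mu<\kappa$. By (F3), for $j\in\omega$ and $t\in\Theta$ a code of $K_j+t$ lies in $V[G_{T_{j,t}}]$ for a countable $T_{j,t}\in V$. By (F1), $\bigcup_{j,t}T_{j,t}$ is contained in some $S\in V$ with $|S|\le\mu+\aleph_0<\kappa$. All the sets $K_j+t$ are closed null sets coded in $V[G_S]$, so Lemma~\ref{lem:nstar} gives $A+\Theta\subseteq N^*$. Thus $A+\Theta$ is null and contains no closed set of positive measure.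
\end{proof}

\subsection{Shadows of a new real}

Let $W$ be a transitive model of ZFC, let $\mathbb C\in W$ be a poset that is countable in $W$, let $H$ be $\mathbb C$-generic over $W$, and let $\dot x\in W$ be a name for a real with value $x\in W[H]$. For $q\in\mathbb C$ let
\[\mathcal I_q=\{I: I\text{ is a rational open interval and }q\Vdash\dot x\notin I\},\qquad P_q=F_{\mathcal I_q}.\]
We call $P_q$ the \emph{shadow} of $\dot x$ below $q$. The family $(\mathcal I_q)_{q\in\mathbb C}$ belongs to $W$ because forcing is definable. The shadow is the least closed set coded in $W$ that $q$ forces to contain $\dot x$: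
\begin{itemize}
\item[(S1)] if $q\in H$, then $x\in P_q$ in $W[H]$, since $x\notin I$ for all $I\in\mathcal I_q$;
\item[(S2)] if $\mathcal I\in W$ and $q\Vdash\dot x\in F_{\mathcal I}$, then $\mathcal I\subseteq\mathcal I_q$, so $P_q\subseteq F_{\mathcal I}$.
\end{itemize}

\begin{example}\label{ex:shadow}
Let $\mathbb C=2^{<\omega}$, ordered by extension, so that $c=\bigcup H$ is a branch in $2^\omega$. In $W$, take closed intervals $J_s$, $s\in2^{<\omega}$, with rational endpoints, with $J_{s0}\cup J_{s1}\subseteq J_s$, and with $\max_{|s|=n}\lambda(J_s)\to0$. A branch $d$ determines the point $h(d)$ of $\bigcap_nJ_{d|n}$. Let $\dot x$ name $h(c)$, and in $W$ let $K_s=\{h(d):d\supseteq s\}$, which is compact because $h$ is continuous. Then $P_s=K_s$ in $W$. Indeed, if a rational open interval $I$ contains $h(d)$ with $d\supseteq s$, then $J_{d|n}\subseteq I$ for some $n\ge|s|$, and $d|n$ forces $\dot x\in I$; so $I\notin\mathcal I_s$. If $I\notin\mathcal I_s$, then $h(c')\in I$ for some generic branch $c'\supseteq s$, so $J_{c'|n}\subseteq I$ for some $n\ge|s|$, and $J_{c'|n}$ contains a point of $K_s$. Hence $\mathcal I_s$ consists of the rational intervals that miss $K_s$.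

Let $A=\mathbb R\setminus\bigcup_nF_n$ be nonempty with $A+\mathbb Q=A$ in $W[H]$ and with the sequence of codes of the closed sets $F_n$ in $W$. Let $b\in W$ and suppose $x\notin A+b$. Then $x\in b+F_n$ for some $n$, some $s\subseteq c$ forces this, and $K_s\subseteq b+F_n$ by (A3) and (S2). Take $J_\emptyset=[0,1]$ and consider three schemes.
\begin{itemize}
\item \emph{Halve each interval.} Then $K_s=J_s$ is an interval and contains a point of the dense set $A\cap W+b$, which is impossible. So $x\in A+b$ for every $b\in W$.
\item \emph{Remove middle thirds.} Then $K_\emptyset=C$ is a closed null set coded in $W$, and the inclusion $K_s\subseteq b+F_n$ carries no information about measure. Such $x$ are the ones that $N^*$ discards.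
\item \emph{Remove from $J_s$ the middle interval of length $4^{-|s|-1}$.} The total length removed is $\sum_n2^n4^{-n-1}=\frac12$, so $\lambda(K_s)=2^{-|s|-1}$, although $K_s$ is nowhere dense. In $W$, Proposition~\ref{prop:toy} applies to $A\cap W$, to the set $B_x$ of all $b\in W$ with $K_s$ disjoint from $A+b$ for some $s$, and to $\mathcal P=\{K_s:s\in2^{<\omega}\}$. So $A\cap W+B_x$ is null in $W$, and $B_x$ contains every $b\in W$ with $x\notin A+b$.
\end{itemize}
\end{example}

The third scheme is the general situation.

\begin{lemma}\label{lem:shadow}
Suppose that $x$ lies in no closed null set coded in $W$. Then there is a null code $r\in W$ with the following property: if $z\in\mathbb R\cap W$, $z\notin N_r$, and $\mathcal I\in W$ is a closed code with $x\in F_{\mathcal I}$, then $z+t\in F_{\mathcal I}$ for some rational $t$.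
\end{lemma}

\begin{proof}
In $W$ let $Z=\bigcup\{\mathbb R\setminus(P_q+\mathbb Q): q\in\mathbb C,\ \lambda(P_q)>0\}$. Each term is null by Lemma~\ref{lem:zeroone}, and $\mathbb C$ is countable, so $Z$ is null in $W$. Choose a null code $r\in W$ with $Z\subseteq N_r$ in $W$. Let $z$ and $\mathcal I$ be as in the statement. Some $q\in H$ forces $\dot x\in F_{\mathcal I}$, so $P_q\subseteq F_{\mathcal I}$ by (S2). By (S1) and the hypothesis on $x$, the set $P_q$ is not null. Since $z\notin Z$, there is a rational $t$ with $z+t\in P_q\subseteq F_{\mathcal I}$.
\end{proof}

The code $r$ depends on $\dot x$ but not on $\mathcal I$. This is where the countability of $\mathbb C$ enters: with uncountably many shadows there would be no reason for $Z$ to be null.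

\subsection{Reflecting nonnull sums to a small submodel}

We want to apply Lemma~\ref{lem:shadow} to a point $z=a+b$ of $A+B$ that lies in $W$ and outside $N_r$. The code $r$ is produced after $W$ has been chosen, so $W$ must contain such $a$ and $b$ for all of its null codes. At the same time $W=V[G_S]$ must leave a coordinate unused for Lemma~\ref{lem:nstar}. A closing-off argument of length $\omega_1$ achieves both. It has to be run in $V$, with names, because (F2) requires $S\in V$.

\begin{lemma}\label{lem:reflection}
In $V[G]$, let $A,B\subseteq\mathbb R$ with $A+B$ nonnull, and let $T_0\in V$ be a countable subset of $\kappa$. There is $S\in V$ with $T_0\subseteq S\subseteq\kappa$ and $|S|=\aleph_1$ such that, with $W=V[G_S]$, for every null code $r\in W$ there are $a\in A\cap W$ and $b\in B\cap W$ with $a+b\notin N_r$.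
\end{lemma}

\begin{proof}
Fix names $\dot A,\dot B$ and $p\in G$ forcing that they are sets of reals with nonnull sum. Work in $V$. Let $S'\subseteq\kappa$ with $|S'|=\aleph_1$, and let $\dot r$ be a nice $\mathbb P_{S'}$-name. A nonnull set is not contained in a null set, so $p$ forces that there are reals $a,b$ such that, if $\dot r$ is a null code, then $a\in\dot A$, $b\in\dot B$ and $a+b\notin N_{\dot r}$. By the maximal principle and (F3), choose nice $\mathbb P_\kappa$-names $\dot a,\dot b$ for such reals. There are at most $\aleph_1$ names $\dot r$ by (F4), so the union $(S')^+$ of $S'$ and the supports of all chosen names has size $\aleph_1$. Define $S_0=\omega_1\cup T_0$, $S_{i+1}=S_i^+$, and $S_i=\bigcup_{i'<i}S_{i'}$ for limit $i\le\omega_1$. Let $S=S_{\omega_1}$; then $|S|=\aleph_1$.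

Let $r\in V[G_S]$ be a null code, with a nice $\mathbb P_S$-name $\dot r$. Its support is countable, hence contained in some $S_i$ with $i<\omega_1$, and $\dot r$ is a nice $\mathbb P_{S_i}$-name. The names $\dot a,\dot b$ chosen for it have supports in $S_{i+1}$, so their values lie in $W$. By (A1), $r$ is a null code in $V[G]$, and $p\in G$, so these values are as required.
\end{proof}

\subsection{The dichotomy}

\begin{proof}[Proof of Theorem~\ref{thm:cohen}(a)]
Work in $V[G]$. Write $\mathbb R\setminus A=\bigcup_nF_n$ with $F_n$ closed, and let $T_0\in V$ be countable such that a sequence of codes of the $F_n$ lies in $V[G_{T_0}]$, by (F3). Assume that $A+B$ is nonnull. Take $S$ and $W=V[G_S]$ from Lemma~\ref{lem:reflection}. Since $|S|=\aleph_1<\kappa$, Lemma~\ref{lem:nstar} gives a null set $N^*$. We show that $\mathbb R\setminus N^*\subseteq A+B$.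

Let $x\notin N^*$. By (F3) and (F2) there is a countable $T\in V$ with $x\in V[G_T]\subseteq W[H]$, where $H=G_{T\setminus S}$ is generic over $W$ for the countable poset $\mathbb C=\mathbb P_{T\setminus S}$. By the choice of $N^*$ and (A1), $x$ lies in no closed null set coded in $W$. Let $r\in W$ be given by Lemma~\ref{lem:shadow}, and take $a\in A\cap W$ and $b\in B\cap W$ with $a+b\notin N_r$. Suppose $x\notin A+b$. Then $x\in b+F_n$ for some $n$, and $b+F_n$ is coded in $W$ by (A3), because $T_0\subseteq S$. Lemma~\ref{lem:shadow} with $z=a+b$ gives a rational $t$ with $a+b+t\in b+F_n$, that is, $a+t\in F_n$. But $a+t\in A+\mathbb Q=A$, and $A$ is disjoint from $F_n$. Hence $x\in A+b\subseteq A+B$.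
\end{proof}

\begin{remark}\label{rem:hypotheses}
The invariance $A+\mathbb Q=A$ is used in the last step only; without it, $A=\{0\}$ is a $G_\delta$ set with non-measurable sums. The $G_\delta$ hypothesis turns $x\notin A+b$ into membership in a closed set coded in $W$, the only kind of information that shadows inherit; without it, $A=\mathbb Q$ has non-measurable sums by Theorem~\ref{thm:positive}(ii). CH in $V$ and $\kappa\ge\aleph_2$ together give $|S|<\kappa$. For $\kappa=\aleph_1$, CH holds in $V[G]$ by (F4), and the conclusion fails for $A=\mathbb L$ by Theorem~\ref{thm:positive}(i).
\end{remark}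

\begin{remark}
The proof shows that $A+(B\cap W)$ is already conull, and $|B\cap W|\le\aleph_1$ by (F4), while $\mathfrak c\ge\kappa\ge\aleph_2$ because the $c_\xi$ are distinct. With $B=\mathbb R$ this shows how (C) fails in $V[G]$: a conull set is covered by $\aleph_1$ translates of $\mathbb L$.
\end{remark}

\section{Independence and its range}\label{sec:independence}

\begin{proof}[Proof of Theorem~\ref{thm:independence}]
If $\operatorname{cov}(\mathcal N)=\mathfrak c$, the statement holds by Theorem~\ref{thm:positive}(i), since splitting sets are non-measurable. In a model $V[G]$ as in Theorem~\ref{thm:cohen}, the set $\mathbb L$ is a nonempty null $G_\delta$ with $\mathbb L+\mathbb Q=\mathbb L$ by Lemma~\ref{lem:liouville}, so $\mathbb L+B$ is null or conull for every $B$ by Theorem~\ref{thm:cohen}(a), and the statement fails. If ZFC is consistent, so is $\mathrm{ZFC}+\mathrm{CH}$; the statement holds in a model $V$ of this theory and fails in its extension $V[G]$ with $\kappa=\aleph_2$.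
\end{proof}

\begin{remark}
By Theorem~\ref{thm:cohen}, the negative answer is consistent with $\mathfrak c=\kappa$ for any $\kappa\ge\aleph_2$ that satisfies $\kappa^\omega=\kappa$ in a model of CH. It is not consistent with $\mathfrak c=\aleph_1$. The positive answer is also consistent with large $\mathfrak c$, since it follows from MA.
\end{remark}

\begin{remark}
If ``null'' is replaced in the question by ``of packing dimension less than $1$'', the positive answer is a theorem of ZFC by Theorem~\ref{thm:positive}(iii). If it is replaced by ``of Hausdorff dimension $0$'', the positive answer is not provable, by Lemma~\ref{lem:liouville} and Theorem~\ref{thm:cohen}(a).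
\end{remark}

\begin{remark}
We do not claim a classification, inside the Cohen model, of the null sets covered by neither part of Theorem~\ref{thm:cohen}.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Kostana}
Ziemowit Kostana, \emph{Non-meagre subgroups of reals disjoint with meagre sets}, arXiv:1801.04176 (2018).

\bibitem{Mycielski}
Mycielski, \emph{Algebraic independence and measure}, Fund. Math. 61 (1967), 165--169.

\end{thebibliography}
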